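# Bernoulli percolation on Galton–Watson trees: analyticity of the quenched survival function

## Percolation on the $b$-ary tree

Take a rooted tree $T$ in which every vertex has finitely many children, and a number $p\in[0,1]$. **Bernoulli-$p$ bond percolation** on $T$ declares each edge open with probability $p$, independently of the other edges. The tree **survives** if there is an infinite path of open edges starting at the root. Write $g(T,p)$ for the probability of survival. How smooth is $g(T,\cdot)$ as a function of $p$?

Start with the tree in which every vertex has exactly $b\ge 2$ children, and write $g(p)$ for its survival probability. Survival means that for some child of the root, the edge to that child is open and the subtree at the child survives. The subtrees are copies of the whole tree and behave independently, so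
$$1-g(p)=(1-p\,g(p))^b .\tag{1}$$
For $b=2$ this reads $g=2pg-p^2g^2$. Hence $g=0$ or $g=(2p-1)/p^2$. The second expression vanishes at $p=1/2$ and has derivative $8$ there.

For general $b$, put $w=p\,g(p)$. Equation (1) says $w/p=1-(1-w)^b$, and the right side equals $wS(w)$ with
$$S(w)=1+(1-w)+\dots+(1-w)^{b-1}.$$
So for each $p\in(0,1]$, either $w=0$ or $S(w)=1/p$. The polynomial $S$ satisfies $S(0)=b$, $S(1)=1$, and $S'(w)=-\sum_{j=1}^{b-1}j(1-w)^{j-1}\le -1$ on $[0,1]$. Thus $S$ is a decreasing bijection from $[0,1]$ to $[1,b]$.

* If $p\le 1/b$, then $g(p)=0$. For $p=0$ this is obvious. For $0<p\le1/b$, a positive $w$ would give $1/p=S(w)<b$, a contradiction.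
* If $p>1/b$, then $g(p)>0$. Let $w^*=S^{-1}(1/p)\in(0,1]$ and $s^*=w^*/p=w^*S(w^*)=1-(1-w^*)^b\in(0,1]$, so that $s^*=1-(1-ps^*)^b$. The probability $g_n$ that the open cluster of the root reaches level $n$ satisfies $g_0=1\ge s^*$ and $g_{n+1}=1-(1-pg_n)^b$. The map $s\mapsto 1-(1-ps)^b$ is nondecreasing on $[0,1]$, so $g_n\ge s^*$ for all $n$. Since the tree is locally finite, an infinite open cluster contains an infinite open path (Kőnig's lemma), so $g=\lim g_n\ge s^*>0$.

Consequently $g(p)=S^{-1}(1/p)/p$ for every $p\in[1/b,1]$ (at $p=1/b$ both sides are $0$). Since $S'\neq0$ on $[0,1]$, the inverse function theorem says that the right side extends holomorphically to a complex neighborhood of every point of $[1/b,1]$. At the critical point $1/b$ this extension continues to the left, but there it no longer equals $g$, which is $0$. So the correct statement is one-sided: $g$ is analytic on $[1/b,1]$, and at $1/b$ it is analytic from the right.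

What changes if the tree is random? Equation (1) has one unknown function because every subtree is the same tree. On a random tree the root and its children carry different survival functions, and (1) becomes an infinite system with infinitely many unknowns.

## Galton–Watson trees and the two survival functions

Let $\{p_n\}_{n\ge0}$ be an offspring distribution, $Z$ a random variable with that distribution, and $\mu={\bf E}Z$. Throughout,
$${\bf P}[Z=0]=0,\qquad 1<\mu<\infty .$$
Let ${\tt GW}$ be the law of the Galton–Watson tree ${\bf T}$ with this offspring law: each vertex has an independent number of children distributed as $Z$. We order the children of each vertex so that we can speak of the $i$-th child; survival does not depend on the order.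

**Definition (quenched and annealed).** The random function $g({\bf T},\cdot)$ is the quenched survival function. The deterministic function $h(p)={\tt GW}[g({\bf T},p)]$ is the annealed survival function.

**Definition (exponential moments).** Let $\phi(z)=\sum_n p_nz^n$, with radius of convergence $R\ge1$. The offspring law has exponential moments if ${\bf E}e^{\lambda Z}<\infty$ for some $\lambda>0$; equivalently, $R>1$.

The critical parameter is $p_c=1/\mu$: for ${\tt GW}$-a.e. ${\bf T}$, $g({\bf T},p)=0$ for $p\le p_c$ and $g({\bf T},p)>0$ for $p>p_c$. We use this fact freely. It gives $h(p_c)=0$ and $h(p)>0$ for $p>p_c$. Also $h(1)=1$, because $Z\ge1$ makes the tree infinite.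

**Definition (analytic on $[p_c,1)$).** The restriction of $g({\bf T},\cdot)$ to $[p_c,1)$ is analytic in the usual sense at each point of $(p_c,1)$. At $p_c$ it is analytic from the right: there are $\delta>0$, possibly depending on ${\bf T}$, and a power series $\sum a_n(p-p_c)^n$ of positive radius of convergence that equals $g({\bf T},p)$ for $p\in[p_c,p_c+\delta)$. What happens to the left of $p_c$ is ignored.

**Running example.** Let $p_1=p_2=\frac12$. Then $\phi(z)=\frac12(z+z^2)$, $\mu=\frac32$, $p_c=\frac23$. Averaging over $Z$ gives $1-h=\phi(1-ph)$, that is, $h=\frac32ph-\frac12p^2h^2$. Since $h>0$ for $p>p_c$, we get $h(p)=(3p-2)/p^2$ on $[\frac23,1]$. The annealed function has an equation as simple as (1). The quenched function has none.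

Marcus Michelen, Robin Pemantle and Josh Rosenberg, in "Quenched Survival of Bernoulli Percolation on Galton-Watson Trees" (arXiv:1805.03693, 2018), ask: when the offspring distribution has exponential moments, is $g({\bf T},\cdot)$ almost surely analytic on $[p_c,1)$? The answer is yes, for all such distributions with ${\bf P}[Z=0]=0$ and $\mu>1$.

**Theorem 1.**

(a) There is a deterministic open set $U\subset\mathbb C$ with $U\supset(p_c,1]$ such that for ${\tt GW}$-a.e. ${\bf T}$ the restriction of $g({\bf T},\cdot)$ to $(p_c,1]$ extends holomorphically to $U$. (No assumption on $R$.)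

(b) If $R>1$, there is a deterministic open set $U\subset\mathbb C$ with $U\supset[p_c,1]$ such that for ${\tt GW}$-a.e. ${\bf T}$ the restriction of $g({\bf T},\cdot)$ to $[p_c,1]$ extends holomorphically to $U$.

Part (b) answers the question. If $G$ is the extension, its Taylor series at points of $(p_c,1)$ gives analyticity there. Its Taylor series at $p_c$ represents $g({\bf T},\cdot)$ on some $[p_c,p_c+\delta)$, and $\delta$ may be chosen not to depend on ${\bf T}$, because $U$ does not.

**Tools and notation.** Since $\mu>1$ and $p_0=0$, we have ${\bf P}(Z\ge2)>0$ and $p_1<1$. So $\phi$ is strictly increasing on $[0,1]$, with $\phi(0)=0$ and $\phi(1)=1$. Let ${\bf T}_1,\dots,{\bf T}_Z$ be the subtrees at the children of the root; given $Z$ they are i.i.d. with law ${\tt GW}$. As for (1),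
$$1-g({\bf T},p)=\prod_{i\le Z}\bigl(1-p\,g({\bf T}_i,p)\bigr),\qquad 1-h(p)=\phi\bigl(1-p\,h(p)\bigr)\qquad(0\le p\le1).\tag{2}$$
Both $g(T,\cdot)$ and $h$ are nondecreasing: give each edge an independent uniform variable and call it open when the variable is at most $p$.

Let $\mathcal F_n$ be the $\sigma$-field generated by the first $n$ levels of ${\bf T}$. It is generated by a countable partition, whose pieces we call atoms; $\mathcal F_0$ is trivial. An atom $A$ of $\mathcal F_{n+1}$ is given by a value $z$ of $Z$ and, for each $i\le z$, an atom $A_i$ of $\mathcal F_n$ to which ${\bf T}_i$ must belong. Since ${\bf P}(A,\ {\bf T}_i\in B_i\ \forall i)=p_z\prod_{i\le z}{\tt GW}(A_i\cap B_i)$, we have the **branching property**: conditionally on $A$ (with ${\bf P}(A)>0$), the trees ${\bf T}_1,\dots,{\bf T}_z$ are independent and ${\bf T}_i$ has law ${\tt GW}(\,\cdot\mid A_i)$.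

## Holomorphic continuation of the annealed function

The purpose of this section is to continue $h$ to complex $p$ near each point $c$ we care about. The substitution $w=ph$ from the $b$-ary tree works unchanged. The polynomial $S$ is replaced by
$$\psi(w)=\sum_{j\ge0}{\bf P}(Z>j)\,(1-w)^j .$$
If $1\le r<R$, then ${\bf P}(Z>j)\le r^{-j-1}\phi(r)$. Together with ${\bf P}(Z>j)\le1$, this shows that $\psi$ is holomorphic on $|1-w|<R$. With $u=1-w$ and $p_0=0$,
$$(1-u)\sum_{j\ge0}{\bf P}(Z>j)u^j={\bf P}(Z>0)+\sum_{j\ge1}\bigl({\bf P}(Z>j)-{\bf P}(Z>j-1)\bigr)u^j=1-\sum_{j\ge1}p_ju^j,$$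
that is,
$$w\,\psi(w)=1-\phi(1-w).\tag{3}$$
Since $\sum_j{\bf P}(Z>j)=\mu<\infty$, the series converges uniformly on $[0,1]$, so $\psi$ is continuous there, with $\psi(0)=\mu$ and $\psi(1)=1$. For $w\in(0,1]$,
$$\psi'(w)=-\sum_{j\ge1}j\,{\bf P}(Z>j)(1-w)^{j-1}\le-{\bf P}(Z>1)(1-w)^0<0 ,$$
where the inequality keeps only the term $j=1$. If $R>1$, then $\psi$ is also holomorphic near $0$, and the same formula gives $\psi'(0)<0$. In all cases $\psi$ is a decreasing bijection from $[0,1]$ to $[1,\mu]$ with continuous inverse.

**Proposition 2.** Let $c\in(p_c,1]$; or let $c=p_c$ and $R>1$. There are an open disc $\Delta$ centered at $c$ and a holomorphic function on $\Delta$, still written $h$, which equals the annealed function on $\Delta\cap[p_c,1]$ and satisfies $|1-ph(p)|<R$ and $1-h(p)=\phi(1-ph(p))$ for all $p\in\Delta$.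

**Proof.** For $p\in(p_c,1]$ put $w(p)=ph(p)\in(0,1]$. By (2) and (3), $w\psi(w)=1-\phi(1-w)=h(p)=w/p$, so $\psi(w(p))=1/p$. For $p=p_c$ we have $w(p_c)=0$ and $\psi(0)=\mu=1/p_c$. So $w(p)=\psi^{-1}(1/p)$ on $[p_c,1]$, and this is continuous in $p$.

Let $w_0=w(c)$. If $c>p_c$, then $w_0\in(0,1]$, so $|1-w_0|<1\le R$. If $c=p_c$, then $w_0=0$ and $|1-w_0|=1<R$ by assumption. In both cases $\psi$ is holomorphic near $w_0$ and $\psi'(w_0)\ne0$. By the inverse function theorem there is an open set $B\ni w_0$ inside $\{|1-w|<R\}$ on which $\psi$ is injective, with a holomorphic inverse $\psi(B)\to B$. Choose $\Delta$ so small that $0\notin\Delta$ and $1/p\in\psi(B)$ for $p\in\Delta$, and let $\tilde w(p)\in B$ be the local inverse evaluated at $1/p$. For real $p\in[p_c,1]$ close to $c$, continuity gives $w(p)\in B$, and $\psi(w(p))=1/p$, so $w(p)=\tilde w(p)$. Shrink $\Delta$ so that this holds on all of $\Delta\cap[p_c,1]$, and set $h(p)=\tilde w(p)/p$. Then $|1-ph|=|1-\tilde w|<R$. Multiplying $\psi(\tilde w)=1/p$ by $\tilde w$ and using (3) gives $1-\phi(1-ph)=h$. $\square$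

In the running example $\psi(w)=1+\frac12(1-w)$, so $w=3-2/p$ and $h=(3p-2)/p^2$, as before.

From now on $c$ and $\Delta$ are as in Proposition 2. We may shrink $\Delta$ finitely often. When $c>p_c$ we always take $\overline\Delta\cap\mathbb R\subset(p_c,\infty)$.

## Two approximations, and where uniform bounds break down

**Reaching level $n$.** The first approximation to $g({\bf T},p)$ that one would write down is the probability $g_n({\bf T},p)$ that the open cluster of the root reaches level $n$. It is a polynomial in $p$, and $g_n({\bf T},p)\to g({\bf T},p)$ for every $p\in[0,1]$ by Kőnig's lemma. If the $g_n$ were uniformly bounded on a complex disc around a point, Vitali's theorem would make them converge locally uniformly to a holomorphic function there. At $p_c$ this is impossible. For a.e. ${\bf T}$ the limit is $0$ on a real interval to the left of $p_c$, so by the identity theorem it would vanish on the whole disc, whereas $g({\bf T},p)>0$ to the right. So, for a.e. ${\bf T}$, the polynomials $g_n({\bf T},\cdot)$ are not uniformly bounded on any disc around $p_c$. This holds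 already for the binary tree, where $g$ extends perfectly well from the right. The polynomials know about $p<p_c$, and there $g$ is the wrong function.

**Starting from $h$ instead of $1$.** The polynomials $g_n$ solve the recursion (2) with initial value $1$. For the binary tree, the initial value $h(p)$ gives a constant sequence, which is the right answer at once. In general define, for $p\in\Delta$,
$$f_0(T,p)=h(p),\qquad f_{n+1}(T,p)=1-\prod_{i\le Z}\bigl(1-p\,f_n(T_i,p)\bigr),\tag{4}$$
where $Z$ is the number of children of the root of $T$. Then $f_n(T,\cdot)$ depends only on the first $n$ levels of $T$. It is a polynomial in $p$ and $h(p)$, so it is holomorphic on $\Delta$. We shall see that for real $p\ge p_c$ it is the conditional expectation of $g({\bf T},p)$ given the first $n$ levels. In the running example, $f_1=ph$ if $Z=1$ and $f_1=2ph-p^2h^2$ if $Z=2$; the average is $\frac32ph-\frac12p^2h^2=h$.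

Can we bound $f_n(T,p)$ uniformly over all trees, for $p$ in a disc around $p_c$? Suppose $R>1$ and $Z$ is not deterministic. Then there is $d>\mu$ with $p_d>0$. Take real $p<p_c$ so close to $p_c$ that $pd>1$. Here $1/p>\mu=\psi(0)$ and $\psi'(0)<0$, so for $p$ close enough to $p_c$ the local inverse gives $\tilde w(p)<0$, that is, $h(p)<0$. On a tree whose first $n$ generations are $d$-ary, an event of positive probability, $f_n$ is the $n$-th iterate of $s\mapsto1-(1-ps)^d$ started from $h(p)$. For $s<0$, Bernoulli's inequality gives $(1-ps)^d\ge1-dps$, so $s$ is sent to a number at most $(pd)s<0$. Therefore $f_n\le(pd)^nh(p)\to-\infty$. No bound uniform over trees exists on any disc around $p_c$.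

These bad trees are rare: their probability is $p_d^{1+d+\dots+d^{n-1}}$. So we ask for an average bound instead, and the question is which average the recursion (4) lets us compute.

## The second-moment recursion and a trap for it

Fix $p\in\Delta$, and suppose a complex random variable $Y$ has ${\bf E}Y=h(p)$ and ${\bf E}|Y|^2=x$. Take independent copies $Y_i$, independent of $Z$, and form $1-\Pi$ with $\Pi=\prod_{i\le Z}(1-pY_i)$. Then ${\bf E}|1-pY|^2=1-2\,{\rm Re}(ph)+|p|^2x$. The squared modulus of a product is the product of the squared moduli, so ${\bf E}|\Pi|^2$ is $\phi$ of that number. The mean ${\bf E}\Pi$ is $\phi(1-ph)=1-h$. So ${\bf E}|1-\Pi|^2=1-2\,{\rm Re}\,{\bf E}\Pi+{\bf E}|\Pi|^2$ depends on $x$ alone. Put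
$$q_p(x)=1-2\,{\rm Re}(p\,h(p))+|p|^2x,\qquad H_p(x)=\phi(q_p(x))-1+2\,{\rm Re}\,h(p)\quad(0\le q_p(x)<R).\tag{5}$$
The second moment evolves under iteration of the scalar map $H_p$. It starts at $|h(p)|^2$, the second moment of the constant $f_0=h(p)$. We want an interval $[|h(p)|^2,x_1]$ that the iteration never leaves, with the same $x_1$ for all $p\in\Delta$. Note that for $x\ge|h(p)|^2$,
$$q_p(x)\ge|1-ph(p)|^2\ge0.\tag{6}$$

**Lemma 3 (trapping).** After shrinking $\Delta$ there is $x_1>0$ such that for all $p\in\Delta$: $|h(p)|^2\le x_1$, and if $|h(p)|^2\le x\le x_1$ then $0\le q_p(x)<R$ and $H_p(x)\le x_1$.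

**Proof.** *Reduction to $p=c$.* It suffices to find $x_1$ with
$$|h(c)|^2<x_1,\qquad q_c(x_1)<R,\qquad H_c(x_1)<x_1 .\tag{7}$$
Indeed $h$ is continuous on $\Delta$ and $\phi$ is continuous on $[0,R)$. By (6), $q_p(x_1)\ge0$ whenever $|h(p)|^2\le x_1$. So the three strict inequalities persist for $p$ near $c$. For such $p$ and $|h(p)|^2\le x\le x_1$, the monotonicity of $q_p$ in $x$ and of $\phi$ on $[0,R)$ gives $0\le q_p(x)\le q_p(x_1)<R$ and $H_p(x)\le H_p(x_1)\le x_1$.

Now we verify (7) at each kind of center. Write $h_0=h(c)$.

*Case $p_c<c<1$.* First, $0<h_0<1$, because $1-h_0=\phi(1-ch_0)\ge\phi(1-c)>0$. On the real segment one expects values in $[0,1]$, whose second moment is at most their mean; this suggests $x_1=h_0$, and $h_0>h_0^2$. Then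
$$q_c(h_0)=1-2ch_0+c^2h_0=1-ch_0(2-c)<1-ch_0<1\le R,$$
and $q_c(h_0)\ge0$ by (6). Since $\phi$ is strictly increasing on $[0,1]$, $H_c(h_0)<\phi(1-ch_0)-1+2h_0=(1-h_0)-1+2h_0=h_0$.

*Case $c=1$.* Here $h_0=1$, $q_1(x)=x-1$ and $H_1(x)=\phi(x-1)+1$. So $H_1(1)=1$ and $H_1'(1)=\phi'(0)=p_1<1$. Hence $H_1(x_1)<x_1$ for $x_1\in(1,2)$ close enough to $1$; and $q_1(x_1)=x_1-1<1\le R$.

*Case $c=p_c$, $R>1$.* Here $h_0=0$, $q_{p_c}(x)=1+p_c^2x$ and $H_{p_c}(x)=\phi(1+p_c^2x)-1$. So $H_{p_c}(0)=0$ and $H_{p_c}'(0)=p_c^2\,\phi'(1)=p_c^2\mu=1/\mu<1$. Any small enough $x_1>0$ satisfies (7). $\square$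

In the last case $q_{p_c}(x)>1$ for every $x>0$, so $\phi$ is needed to the right of $1$. This, with the continuation of $h$ through $p_c$, is where exponential moments enter. In the running example $H_{2/3}(x)=\phi(1+\frac49x)-1=\frac23x+\frac8{81}x^2$, which is less than $x$ exactly for $0<x<\frac{27}8$. For instance $x_1=1$ is mapped to $\frac{62}{81}$.

## The martingale $f_n$ and its moments

We fix $\Delta$ and $x_1$ from Lemma 3 and turn the heuristic computation into statements about (4). As a function of ${\bf T}$, $f_n$ takes one value on each of the countably many atoms of $\mathcal F_n$, and it is continuous in $p$. So $f_n$ is jointly measurable in $({\bf T},p)$.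

**Lemma 4.** For all $p\in\Delta$ and $n\ge0$:
$${\bf E}f_n({\bf T},p)=h(p),\qquad y_n(p):={\bf E}|f_n({\bf T},p)|^2\in[\,|h(p)|^2,\,x_1\,].$$

**Proof.** For $n=0$ this is clear, as $|h(p)|^2\le x_1$. Suppose it holds for $n$. Then ${\bf E}|1-pf_n|^2=1-2\,{\rm Re}(ph)+|p|^2y_n=q_p(y_n)\in[0,R)$ by Lemma 3. Put $\Pi=\prod_{i\le Z}(1-pf_n({\bf T}_i,p))$. Given $Z$, the factors are i.i.d. and square-integrable. Hence ${\bf E}[|\Pi|^2\mid Z]=q_p(y_n)^Z$ and ${\bf E}|\Pi|^2=\phi(q_p(y_n))<\infty$. In particular $\Pi$ is integrable. Moreover ${\bf E}[\Pi\mid Z]=(1-ph)^Z$, so ${\bf E}\Pi=\phi(1-ph)=1-h$ by Proposition 2. Thus ${\bf E}f_{n+1}=1-{\bf E}\Pi=h$, and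
$$y_{n+1}={\bf E}|1-\Pi|^2=1-2\,{\rm Re}(1-h)+\phi(q_p(y_n))=H_p(y_n)\le x_1$$
by Lemma 3. Finally $y_{n+1}\ge|{\bf E}f_{n+1}|^2=|h|^2$. $\square$

**Lemma 5.** For each $p\in\Delta$ and $n\ge0$, ${\bf E}[f_{n+1}({\bf T},p)\mid\mathcal F_n]=f_n({\bf T},p)$.

**Proof.** For $n=0$ this says ${\bf E}f_1=h=f_0$, which is in Lemma 4. Let $n\ge1$ and suppose the claim holds for $n-1$. Let $A$ be an atom of $\mathcal F_n$ with ${\bf P}(A)>0$, given by $z$ and atoms $A_1,\dots,A_z$ of $\mathcal F_{n-1}$. By the branching property, on $A$ the ${\bf T}_i$ are independent with laws ${\tt GW}(\cdot\mid A_i)$. By the induction hypothesis, $f_n({\bf T}_i,p)$ then has mean equal to the value $f_{n-1}(A_i,p)$ of $f_{n-1}$ on $A_i$. The expectation of a product of independent integrable variables is the product of expectations, so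
$${\bf E}[1-f_{n+1}\mid A]=\prod_{i\le z}\bigl(1-p\,f_{n-1}(A_i,p)\bigr),$$
and by (4) the right side is the value of $1-f_n$ on $A$. $\square$

## Almost sure locally uniform convergence

For each fixed $p$, Lemmas 4 and 5 make $(f_n({\bf T},p))_n$ an $L^2$-bounded martingale, so it converges almost surely. The exceptional null set depends on $p$. The aim of this section is one null set for all $p\in\Delta$, with convergence strong enough to keep the limit holomorphic. To get this, we integrate the maximal inequality over $p$.

**Proposition 6.** Almost surely, $f_n({\bf T},\cdot)$ converges locally uniformly on $\Delta$ to a holomorphic function $f_\infty({\bf T},\cdot)$.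

**Proof.** **Maximal inequality at one $p$.** Let $n\ge m$. Conditioning on $\mathcal F_m$ gives ${\bf E}[f_n\overline{f_m}]={\bf E}|f_m|^2=y_m$. Hence
$${\bf E}|f_n-f_m|^2=y_n-y_m .$$
In particular $y_n(p)$ is nondecreasing in $n$. It is bounded by $x_1$, so it increases to a limit $y_\infty(p)\le x_1$. For fixed $m$, $(|f_n-f_m|)_{n\ge m}$ is a nonnegative submartingale, by the conditional triangle inequality. Doob's $L^2$ inequality says that a nonnegative submartingale $(X_n)$ satisfies ${\bf E}\sup_nX_n^2\le4\sup_n{\bf E}X_n^2$. So
$${\bf E}\sup_{n\ge m}|f_n({\bf T},p)-f_m({\bf T},p)|^2\le4\bigl(y_\infty(p)-y_m(p)\bigr).$$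

**Integration over $\Delta$.** Let $\|u\|^2=\int_\Delta|u|^2$ with respect to area. Each $f_n(T,\cdot)$ has finite norm: it is a polynomial in $p$ and $h(p)$, and $|h|^2\le x_1$ on $\Delta$. Put $M_m=\sup_{n\ge m}\|f_n-f_m\|$. By Tonelli,
$${\bf E}M_m^2\le{\bf E}\int_\Delta\sup_{n\ge m}|f_n-f_m|^2\le4\int_\Delta(y_\infty-y_m)\longrightarrow0\qquad(m\to\infty),$$
the limit by dominated convergence, since $0\le y_\infty-y_m\le x_1$. The quantity $\sup_{n,n'\ge m}\|f_n-f_{n'}\|$ is nonincreasing in $m$ and is at most $2M_m$. Its almost sure limit as $m\to\infty$ therefore has second moment at most $4\,{\bf E}M_m^2$ for every $m$, so this limit is $0$ a.s. Thus a.s. $(f_n)$ is Cauchy in $L^2(\Delta)$.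

**From $L^2$ to locally uniform.** Let $K\subset\Delta$ be compact and $r>0$ less than its distance to the boundary of $\Delta$. For $u$ holomorphic on $\Delta$ and $v\in K$, the mean value property over the disc of radius $r$ at $v$ and Cauchy–Schwarz give $|u(v)|\le(\pi r^2)^{-1/2}\|u\|$. Applied to $u=f_n-f_{n'}$, this shows that $(f_n)$ is a.s. uniformly Cauchy on every compact subset of $\Delta$. By Weierstrass's theorem the limit is holomorphic. $\square$

## The limit is the quenched survival function

The purpose of this section is to connect $f_\infty$, built without reference to $g$, with survival.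

**Proposition 7.** Almost surely, $f_\infty({\bf T},p)=g({\bf T},p)$ for all $p\in\Delta\cap[p_c,1]$.

**Proof.** **One real $p$.** Fix $p\in\Delta\cap[p_c,1]$. We claim that $f_n({\bf T},p)={\bf E}[g({\bf T},p)\mid\mathcal F_n]$ for all $n$. For $n=0$ both sides are $h(p)$: by Proposition 2 the holomorphic $h$ is the annealed function at this $p$. Suppose the claim holds for $n$. On an atom of $\mathcal F_{n+1}$ given by $z$ and $A_1,\dots,A_z$, (2) and the branching property give
$${\bf E}[1-g({\bf T},p)\mid A]=\prod_{i\le z}\bigl(1-p\,{\tt GW}[g(\cdot,p)\mid A_i]\bigr)=\prod_{i\le z}\bigl(1-p\,f_n(A_i,p)\bigr),$$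
which is the value of $1-f_{n+1}$ on $A$. This proves the claim. Now $g({\bf T},p)\in[0,1]$, and $g({\bf T},p)=\lim_ng_n({\bf T},p)$ is measurable with respect to $\sigma(\bigcup_n\mathcal F_n)$, since $g_n$ depends only on $n$ levels. Lévy's upward theorem gives $f_n({\bf T},p)\to g({\bf T},p)$ a.s., so $f_\infty({\bf T},p)=g({\bf T},p)$ a.s.

**All real $p$ at once.** Almost surely, therefore, $f_\infty=g$ simultaneously at all rational $p\in\Delta\cap[p_c,1]$ (including $p=1$ if $1\in\Delta$), and at $p_c$ if $p_c\in\Delta$. Any other $p\in\Delta\cap[p_c,1]$ lies in $(p_c,1)$. For rationals $p'<p<p''$ in $\Delta\cap[p_c,1]$, the monotonicity of $g({\bf T},\cdot)$ gives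
$$f_\infty({\bf T},p')\le g({\bf T},p)\le f_\infty({\bf T},p'').$$
Let $p',p''\to p$. By continuity of $f_\infty$, $g({\bf T},p)=f_\infty({\bf T},p)$. $\square$

## Gluing the discs

It remains to assemble the local extensions into one holomorphic function on a deterministic open set. Let $I=(p_c,1]$ in case (a), and $I=[p_c,1]$ with $R>1$ in case (b). For every $c\in I$ we have constructed a deterministic disc centered at $c$ on which Propositions 6 and 7 hold. Countably many of these discs, $\Delta_1,\Delta_2,\dots$, cover $I$. Put $U=\bigcup_k\Delta_k$. Almost surely, for all $k$ at once, there is a holomorphic $G_k$ on $\Delta_k$ equal to $g({\bf T},\cdot)$ on $\Delta_k\cap[p_c,1]$.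

**Agreement on overlaps.** Suppose $\Delta_k\cap\Delta_l\ne\emptyset$. This set is open, convex, and symmetric about $\mathbb R$, because both centers are real. So with $z$ it contains $\bar z$ and ${\rm Re}\,z$, and it meets $\mathbb R$ in a nonempty open interval $J$. The right endpoint of $J$ is the smaller of the two right endpoints of $\Delta_k\cap\mathbb R$ and $\Delta_l\cap\mathbb R$. Both exceed $p_c$, since both centers are at least $p_c$; so $\sup J>p_c$. In the same way $\inf J<1$, since both centers are at most $1$. Together with $\inf J<\sup J$ and $p_c<1$ this makes $J\cap(p_c,1)$ a nonempty open interval. On it $G_k=g({\bf T},\cdot)=G_l$. By the identity theorem on the connected open set $\Delta_k\cap\Delta_l$, $G_k=G_l$ there.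

**Conclusion of the proof.** The $G_k$ therefore define one holomorphic function $G$ on $U\supset I$. Each $p\in I$ lies in some $\Delta_k$, where $G(p)=G_k(p)=g({\bf T},p)$. With $I=(p_c,1]$ this is Theorem 1(a); with $I=[p_c,1]$ and $R>1$ it is Theorem 1(b). By the remark after the theorem, for every offspring distribution with ${\bf P}[Z=0]=0$, $\mu>1$ and exponential moments, $g({\bf T},\cdot)$ is ${\tt GW}$-almost surely analytic on $[p_c,1)$. $\blacksquare$
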